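# Külshammer's question in odd characteristic: counter-examples from shuffle relations

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, $G$ is a linear algebraic group over $k$, and $F$ is a finite group with Sylow $p$-subgroup $F_p$. For a homomorphism $\rho\colon F\to G$ and $g\in G$ we write $g\rho g^{-1}$ for the homomorphism $f\mapsto g\rho(f)g^{-1}$; "conjugate" means conjugate in this sense by an element of $G$.

## 1. Abelian unipotent normal subgroups and averaging over cosets

Külshammer's question asks how much of a homomorphism $F\to G$ is controlled by its restriction to a Sylow $p$-subgroup: fix $\sigma\colon F_p\to G$; are there only finitely many conjugacy classes of $\rho\colon F\to G$ such that $\rho|_{F_p}$ is conjugate to $\sigma$? We say that the answer is *no* for $(k,G,F,\sigma)$ if there are infinitely many such classes.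

Fixing the restriction is necessary. Let $F=C_p=\langle t\rangle$ and let $G=\mathbb G_a=(k,+)$. For each $a\in k$ there is a homomorphism with $t\mapsto a$, and since $G$ is abelian no two of these are conjugate, so there are infinitely many classes of homomorphisms. But here $F=F_p$, so after fixing $\sigma$ exactly one class is left. In general, if $F$ is a $p$-group there is nothing to ask.

We begin with a case that is easy and not vacuous: $G$ has a closed normal subgroup $V$ of finite index that is unipotent and *abelian*. The answer there is yes, by averaging. The averaging is isolated in a lemma about abelian groups, because we use it twice.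

**Lemma 1 (averaging).** Let $F$ act by automorphisms on an abelian group $(B,+)$, let $P=F_p$ and $m=[F:P]$, and suppose multiplication by $m$ is bijective on $B$. Let $c\colon F\to B$ satisfy $c(fg)=c(f)+f(c(g))$ for all $f,g\in F$. If some $w\in B$ satisfies $f(w)=w+c(f)$ for all $f\in P$, then some $w^\circ\in B$ satisfies $f(w^\circ)=w^\circ+c(f)$ for all $f\in F$.

*Proof.* The element $g(w)-c(g)$ depends only on the coset $gP$: for $h\in P$,
$$gh(w)-c(gh)=g\bigl(w+c(h)\bigr)-c(g)-g(c(h))=g(w)-c(g).$$
So $w^*=\sum_{g\in F/P}\bigl(g(w)-c(g)\bigr)$ is well defined. For $f\in F$ we have $f(c(g))=c(fg)-c(f)$, hence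
$$f(w^*)=\sum_{g}\bigl(fg(w)-c(fg)+c(f)\bigr)=w^*+m\,c(f),$$
because $fg$ runs through representatives of $F/P$ when $g$ does. Let $w^\circ$ be the element with $mw^\circ=w^*$. Then $m f(w^\circ)=f(w^*)=m(w^\circ+c(f))$, and multiplication by $m$ is injective. $\square$

Next we translate conjugacy into cocycles.

**Definition.** Let $F$ act on a group $V$ (possibly nonabelian) by automorphisms. A *cocycle* is a map $c\colon F\to V$ with $c(fg)=c(f)\,f(c(g))$; the set of them is $Z^1(F,V)$. Two cocycles are *cohomologous*, $c\sim c'$, if for some $v\in V$ we have $c'(f)=v\,c(f)\,f(v)^{-1}$ for all $f\in F$. The set of classes is $H^1(F,V)$. Note that $c\sim 1$ means $c(f)=v^{-1}f(v)$ for some $v$.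

In general $H^1(F,V)$ is only a set, so "injective" below means injective as a map of sets.

**Lemma 2 (dictionary).** Let $V$ be a normal subgroup of a group $G$, let $\rho_0\colon F\to G$ be a homomorphism, and let $F$ act on $V$ by $f(v)=\rho_0(f)v\rho_0(f)^{-1}$. Then $c\mapsto c\rho_0$ is a bijection from $Z^1(F,V)$ to the set of homomorphisms $\rho\colon F\to G$ with $\rho\equiv\rho_0$ modulo $V$. Moreover $v(c\rho_0)v^{-1}=c'\rho_0$ with $v\in V$ if and only if $c'(f)=v\,c(f)f(v)^{-1}$ for all $f$.

*Proof.* A map $\rho\equiv\rho_0$ modulo $V$ is $\rho=c\rho_0$ for a unique map $c\colon F\to V$. We have $\rho(f)\rho(g)=c(f)\rho_0(f)c(g)\rho_0(g)=c(f)f(c(g))\,\rho_0(fg)$, so $\rho$ is a homomorphism exactly when $c$ is a cocycle. Also $v\,c(f)\rho_0(f)v^{-1}=v\,c(f)f(v)^{-1}\rho_0(f)$. $\square$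

**Lemma 3 (finiteness).** Let $V$ be a closed normal subgroup of finite index in $G$. Suppose that for every homomorphism $\rho_0\colon F\to G$, with $F$ acting on $V$ through $\rho_0$, the restriction map $H^1(F,V)\to H^1(F_p,V)$ is injective. Then for this $G$ and $F$, and every $\sigma$, the answer to Külshammer's question is yes.

*Proof.* There are finitely many homomorphisms $F\to G/V$. Fix one that lifts to some $\rho_0\colon F\to G$; we count the $\rho$ with this reduction and with $\rho|_{F_p}$ conjugate to $\sigma$. Writing $G=\bigcup_iVg_i$ with $[G:V]$ cosets, the $G$-class of $\sigma$ is the union of the $V$-classes of the $g_i\sigma g_i^{-1}$, so it consists of at most $[G:V]$ $V$-classes. If $\rho=c\rho_0$ and $\rho'=c'\rho_0$ restrict into the same $V$-class, then by Lemma 2 for $F_p$ the restrictions of $c,c'$ to $F_p$ are cohomologous. By injectivity $c\sim c'$, and $\rho,\rho'$ are $V$-conjugate. So there are at most $[G:V]$ $V$-classes for each reduction. $\square$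

**Proposition 4.** Let $V$ be an abelian unipotent group over $k$ and let $F$ act on $V$ by automorphisms. Then $H^1(F,V)\to H^1(F_p,V)$ is injective. Hence the answer to Külshammer's question is yes for every $G$ with a closed normal abelian unipotent subgroup of finite index.

*Proof.* Embed $V$ in a group of upper unitriangular $n\times n$ matrices. If $v=1+x$ with $x^n=0$, then $v^{p^r}=1+x^{p^r}=1$ as soon as $p^r\ge n$. So $V$, written additively, is killed by $p^r$, and multiplication by $m=[F:F_p]$, which is prime to $p$, is bijective on $V$. Let $c,c'\in Z^1(F,V)$ have cohomologous restrictions to $F_p$. Then $c-c'$ is a cocycle with $(c-c')(f)=f(w)-w$ for $f\in F_p$ and some $w\in V$. By Lemma 1 this formula holds on all of $F$ with $w^\circ$ in place of $w$, so $c\sim c'$. The last sentence is Lemma 3. $\square$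

What changes if $V$ is not abelian? Lemma 1 adds elements of $V$ and divides by $m$, and neither operation is available in a general unipotent group. We shall see that the nilpotency class of $V$ decides the matter, with threshold exactly $p$.

The background, as described in Benjamin Martin, "Algebraic groups and $G$-complete reducibility: a geometric approach", arXiv:2207.12169 (2022), the source of the problem, is as follows. The answer is yes for $\mathrm{GL}_n(k)$ and $\mathrm{SL}_n(k)$, and for connected reductive $G$ whenever $p$ is good for $G$. It is not always yes: there is a counter-example with $p=2$ and $G$ simple of type $G_2$, and one of Cram with $p=2$ and $G$ non-reductive. All known counter-examples have $p=2$, and the problem is whether one exists with $p$ odd. The answer is that they exist, for every odd prime $p$ and every algebraically closed $k$ of characteristic $p$; for $p=3$ one can take $F=A_4$. Here are the statements we prove.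

**Theorem A.** Let $p$ be any prime (in particular any odd prime) and $k=\bar k$ of characteristic $p$. There are a connected unipotent group $V$ over $k$ of nilpotency class $p$, a finite group $F=A\rtimes C$ with $A$ abelian of order prime to $p$ and $C=F_p$ cyclic of order $p$, an action of $F$ on $V$, and homomorphisms $\rho_a\colon F\to G:=V\rtimes F$ $(a\in k)$ such that every $\rho_a|_C$ is conjugate to the inclusion $\sigma\colon C\hookrightarrow G$, while the $\rho_a$ are pairwise non-conjugate in $G$.

**Theorem B.** For every prime $p$ and every $k$ as above there is a connected linear algebraic group $\hat G=\hat V\rtimes\mathrm{SL}_p$, with $\hat V$ unipotent of class $p$, giving a negative answer, with the same $F$ and $C$.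

**Theorem C.** Let $V$ be a unipotent group over $k$ of nilpotency class $<p$ and let $F$ be a finite group acting on $V$ by automorphisms. Then $H^1(F,V)\to H^1(F_p,V)$ is injective. Hence Külshammer's question has answer yes for every $G$ having a closed normal unipotent subgroup of finite index of class $<p$. So "class $p$" in Theorem A cannot be lowered.

Nothing here concerns reductive $G$ with $p$ odd.

## 2. Lazard's addition in class less than $p$

The natural approach for nonabelian $V$ is induction on the nilpotency class, dividing by the center $Z=Z(V)$. Let $c$ be a cocycle that is trivial on $P=F_p$. If the result holds for $V/Z$, we may change $c$ within its class so that it takes values in $Z$. But its triviality on $P$ then reads $c(f)=w^{-1}f(w)$ for $f\in P$ with some $w\in V$, and $w$ *need not lie in $Z$*. If $w$ were in $Z$, Lemma 1 with $B=Z$ would finish. As it is not, one would have to average the elements $g(w)c(g)^{-1}$, $g\in F/P$, inside $V$. Their product depends on the order of the factors, and applying $f\in F$ permutes the factors. This is exactly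 where the naive induction stops.

In class $<p$ there is a second, commutative operation on $V$. We quote it.

**Lazard correspondence** (M. Lazard, *Sur les groupes nilpotents et les anneaux de Lie*, 1954; see E. Khukhro, *p-Automorphisms of Finite p-Groups*, LMS Lecture Notes 246, Ch. 10). On every finite $p$-group of class $<p$ there is an operation $+$ making it an abelian group with the same identity, such that group homomorphisms between such groups are additive, and $x+y=xy$ whenever $xy=yx$.

For $p=2$ this is just the multiplication of an abelian group. For $p=3$ and class $2$ one can take $x+y=xy\,[x,y]^{-1/2}$ with $[x,y]=x^{-1}y^{-1}xy$, the square root being taken in the derived subgroup, which is central and of odd order. Indeed $yx=xy[x,y]^{-1}$, so $y+x=yx[x,y]^{1/2}=xy[x,y]^{-1/2}=x+y$. Since commutators are bimultiplicative and central here, both $(x+y)+z$ and $x+(y+z)$ equal $xyz\,([x,y][x,z][y,z])^{-1/2}$. The identity is the group identity, the inverse of $x$ is $x^{-1}$, and the last two properties are clear from the formula.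

**Proof of Theorem C.** We prove injectivity for every nilpotent group $V$ of class $<p$ whose finitely generated subgroups are finite $p$-groups, with $F$ acting by automorphisms. This covers unipotent $V$: by the computation in Proposition 4 such a group has exponent a power of $p$, it is nilpotent, and a finitely generated nilpotent group of exponent $p^r$ is a finite $p$-group.

**Step 1: an addition on $V$.** We want to transport Lazard's operation to $V$. The group $V$ is the directed union of its finite subgroups, which are $p$-groups of class $<p$. Inclusions between them are homomorphisms, hence additive, so the operations agree and define $+$ on $V$. An automorphism of $V$ maps each finite subgroup isomorphically to another, so it is additive. If $x,y$ commute then $x+y=xy$. In particular $nx=x^n$, so $(V,+)$ is an abelian group in which every element has $p$-power order, and multiplication by any $m$ prime to $p$ is bijective on it.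

**Step 2: reduction to one cocycle.** We induct on the class of $V$; class $0$ is trivial. Let $c,c'\in Z^1(F,V)$ have cohomologous restrictions to $P=F_p$. We reduce to $c'=1$ by twisting. Put $f*v=c'(f)f(v)c'(f)^{-1}$. This is an action, since
$$f*(g*v)=c'(f)f(c'(g))\,fg(v)\,\bigl(c'(f)f(c'(g))\bigr)^{-1}=(fg)*v .$$
Put $\bar c(f)=c(f)c'(f)^{-1}$. Then
$$\bar c(f)\,\bigl(f*\bar c(g)\bigr)=c(f)\,f(c(g))\,f(c'(g))^{-1}c'(f)^{-1}=c(fg)c'(fg)^{-1}=\bar c(fg),$$
so $\bar c$ is a cocycle for $*$. Further, $c'(f)=v\,c(f)f(v)^{-1}$ is equivalent to $1=v\,\bar c(f)\,c'(f)f(v)^{-1}c'(f)^{-1}=v\,\bar c(f)\,(f*v)^{-1}$. So $c\sim c'$ for the old action if and only if $\bar c\sim1$ for the new one, both over $F$ and over $P$. Hence we may assume that $c'=1$ and $c(f)=v^{-1}f(v)$ for $f\in P$, and we must show $c\sim1$.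

**Step 3: central values.** Let $Z=Z(V)$. It is stable under $F$, and $V/Z$ has smaller class and the same finiteness property. The image of $c$ in $V/Z$ is trivial on $P$, so by induction there is $u\in V$ with $c(f)\in u^{-1}f(u)Z$ for all $f\in F$. Replace $c(f)$ by the cohomologous $u\,c(f)f(u)^{-1}$. Now $c(f)\in Z$ for all $f\in F$, and for $f\in P$ we have $c(f)=uv^{-1}f(v)f(u)^{-1}=w^{-1}f(w)$ with $w=vu^{-1}$.

**Step 4: averaging in $(V,+)$.** This is the point at which the naive attempt stopped. As $c(f)$ is central, it commutes with everything, so products with it are sums: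
$$f(w)=w\,c(f)=w+c(f)\quad(f\in P),\qquad c(fg)=c(f)+f(c(g))\quad(f,g\in F).$$
$F$ acts on $(V,+)$ by additive automorphisms. Lemma 1 with $B=(V,+)$ gives $w^\circ\in V$ with $f(w^\circ)=w^\circ+c(f)=w^\circ c(f)$ for all $f\in F$. So $c(f)=(w^\circ)^{-1}f(w^\circ)$ and $c\sim1$.

**Step 5: consequence.** The statement on Külshammer's question is Lemma 3. In Theorem A, $V$ is a closed normal unipotent subgroup of finite index in $G$, so its class cannot be less than $p$. $\blacksquare$

The attempt also tells us what a counter-example has to contain: a cocycle with central values that is killed on $P$ by an element $w$ of $V$, but not by an allowed element of the center. Take $F=A\rtimes\langle t\rangle$ with $t$ of order $p$, and take a cocycle that is trivial on $A$. The data are then the single element $z=w^{-1}t(w)$.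

**Lemma 5.** Let $F=A\rtimes\langle t\rangle$ be a finite subgroup of a group $G$, with $t$ of order $p$. Let $w\in G$ be such that $z:=w^{-1}\,t\,w\,t^{-1}$ commutes with every element of $A$. Then $\rho(\alpha t^i)=\alpha(zt)^i$ $(\alpha\in A)$ defines a homomorphism $\rho\colon F\to G$, and $\rho|_{\langle t\rangle}=w^{-1}\sigma w$, where $\sigma$ is the inclusion.

*Proof.* We have $zt=w^{-1}tw$, so $(zt)^p=1$. As $z$ commutes with $t\alpha t^{-1}\in A$, we have $(zt)\alpha(zt)^{-1}=z(t\alpha t^{-1})z^{-1}=t\alpha t^{-1}$. These are the relations needed to glue the inclusion of $A$ and the map $t\mapsto zt$ to a homomorphism on $A\rtimes\langle t\rangle$. $\square$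

If $G=V\rtimes F$ and $w\in V$, then $twt^{-1}=t(w)$ and $z=w^{-1}t(w)$. Two such homomorphisms, with elements $z,z'$, can be conjugate by $v\in V$ only if $v$ centralizes $A$ and $v\,z\,t(v)^{-1}=z'$. So we shall look for $V$ such that $V^A$ is small and central, while $w^{-1}t(w)\in V^A$ is not of the form $\ell^{-1}t(\ell)$ with $\ell\in V^A$.

## 3. A three-dimensional group in characteristic $2$

For $p=2$ we can do this by hand, and the example shows the pattern. Class $2$ is the first class not covered by Theorem C. Let $p=2$ and
$$V=\{1+a x_1+b x_2+c\,x_1x_2+d\,x_2x_1:\ c+d=ab\},$$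
where we multiply noncommutatively and set every monomial with a repeated letter equal to $0$. The product of the elements with parameters $(a,b,c,d)$ and $(a',b',c',d')$ has parameters $(a+a',\,b+b',\,c+c'+ab',\,d+d'+ba')$. The condition is preserved, since $ab+a'b'+ab'+ba'=(a+a')(b+b')$. The inverse has parameters $(-a,-b,-c+ab,-d+ab)$, and $-c-d+2ab=ab$. So $V$ is a group.

Let $\omega$ be a primitive cube root of unity, let $\alpha$ act by $x_1\mapsto\omega x_1$, $x_2\mapsto\omega^{-1}x_2$, and let $t$ exchange $x_1,x_2$. These preserve $V$, and $A=\langle\alpha\rangle$, $C=\langle t\rangle$ generate $F=A\rtimes C\cong S_3$. The elements fixed by $A$ have $a=b=0$, so $c+d=0$. Hence $V^A=\{1+c\kappa\}$ with $\kappa=x_1x_2+x_2x_1$ (characteristic $2$). This group is central in $V$, and $t$ acts trivially on it. For $a\in k$ let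
$$w_a=1+ax_1+ax_2+a^2x_2x_1\in V,\qquad t(w_a)=1+ax_1+ax_2+a^2x_1x_2=w_a(1+a^2\kappa).$$
By Lemma 5 with $z_a=1+a^2\kappa$ we get $\rho_a\colon S_3\to G=V\rtimes S_3$, $t\mapsto z_at$, the identity on $A$, and all restrictions to $C$ are conjugate to the inclusion. If $g\rho_ag^{-1}=\rho_b$ with $g=vf$, then $f$ centralizes $F$ modulo $V$, so $f=1$. Then $v$ centralizes $A$, so $v\in V^A$ is central and fixed by $t$, and $z_bt=vz_atv^{-1}=z_at$. Hence $a^2=b^2$ and $a=b$. The answer is no.

The element $w=w_1$ deserves a comment. In characteristic $0$ the obvious element whose coefficients satisfy $c+d=ab$ with $a=b=1$ is $1+e+\frac12e^2$ with $e=x_1+x_2$, and it is fixed by $t$. In characteristic $2$ the term $\frac12e^2=\frac12(x_1x_2+x_2x_1)$ makes no sense. We replaced it by $x_2x_1$, which satisfies the same relation but is not fixed by $t$, and the defect $\kappa$ is the obstruction. For a general prime we do the same with the exponential series, whose first meaningless term is $e^p/p!$.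

## 4. Words with distinct letters and the shuffle group

Let $p$ be any prime. Take letters $x_i$ indexed by $i\in\mathbb Z/p$. Let $T$ be the quotient of the free associative $k$-algebra on $x_1,\dots,x_p$ by the ideal spanned by all monomials with a repeated letter. From now on *word* means word with distinct letters; the words, including the empty one, form a basis of $T$. The algebra is graded by length, $T=\bigoplus_{j=0}^pT_j$. Put $T_+=\bigoplus_{j\ge1}T_j$. Then
$$T_+^{p+1}=0,\qquad T_+T_p=T_pT_+=0. \tag{1}$$
Write $g(u)$ for the coefficient of the word $u$ in $g\in T$.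

**Definition.** Let $u,v$ be words with disjoint letters. A *shuffle* of $u$ and $v$ is a word $s$ whose letters are those of $u$ and of $v$, in which the letters of $u$ occur in the same order as in $u$ and those of $v$ in the same order as in $v$. The set of shuffles is $\mathrm{Sh}(u,v)$; it has $\binom{|u|+|v|}{|u|}$ elements.

For example $\mathrm{Sh}(x_1,x_2x_3)=\{x_1x_2x_3,\ x_2x_1x_3,\ x_2x_3x_1\}$.

**Definition.** $V$ is the set of $g\in1+T_+$ such that
$$g(u)\,g(v)=\sum_{s\in\mathrm{Sh}(u,v)}g(s)\quad\text{for all nonempty words }u,v\text{ with disjoint letters.}\tag{2}$$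

For $p=2$ the only relation is $g(x_1)g(x_2)=g(x_1x_2)+g(x_2x_1)$, and $V$ is the group of Section 3.

**Lemma 6.** $V$ is a closed connected subgroup of the unipotent group $1+T_+$, of nilpotency class exactly $p$. Every algebra endomorphism of $T$ of the form $x_i\mapsto b_ix_{\pi(i)}$, with $b_i\in k$ and $\pi$ a permutation, maps $V$ into $V$.

*Proof.* **Step 1: the relations (2) say that $g$ is group-like.** This makes closure under products formal. Let $T\mathbin{\bar\otimes}T$ be the quotient of $T\otimes T$ by the span of all $u\otimes v$ with $u,v$ sharing a letter. This span is an ideal, because multiplying $u\otimes v$ by $u'\otimes v'$ gives $0$ or a tensor of words that still share the letter. So $T\mathbin{\bar\otimes}T$ is an algebra with basis the images $u\mathbin{\bar\otimes}v$ of $u\otimes v$, for $u,v$ with disjoint letters. Consider the assignment $x_i\mapsto x_i\mathbin{\bar\otimes}1+1\mathbin{\bar\otimes}x_i$. If a monomial contains $x_i$ twice, expand the product of the images of its letters: in each term the two copies of $x_i$ are either in the same factor,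 giving $0$ in $T$, or in different factors, giving $0$ in $T\mathbin{\bar\otimes}T$. So it defines an algebra homomorphism $D\colon T\to T\mathbin{\bar\otimes}T$. Expanding, $D(s)=\sum_Is_I\mathbin{\bar\otimes}s_{I^c}$, where $I$ runs over the sets of positions in the word $s$ and $s_I$ is the subword at these positions.

For disjoint $u,v$, the coefficient of $u\mathbin{\bar\otimes}v$ in $D(g)$ is therefore $\sum_{s\in\mathrm{Sh}(u,v)}g(s)$. In $g\mathbin{\bar\otimes}g$, the image of $g\otimes g$, it is $g(u)g(v)$. If $u$ or $v$ is empty the two agree for every $g\in1+T_+$. So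
$$V=\{g\in1+T_+:\ D(g)=g\mathbin{\bar\otimes}g\}.$$

**Step 2: subgroup.** If $g,h\in V$ then $D(gh)=D(g)D(h)=(g\mathbin{\bar\otimes}g)(h\mathbin{\bar\otimes}h)=gh\mathbin{\bar\otimes}gh$, because $T\otimes T\to T\mathbin{\bar\otimes}T$ is an algebra homomorphism. Likewise $D(g^{-1})=(g\mathbin{\bar\otimes}g)^{-1}=g^{-1}\mathbin{\bar\otimes}g^{-1}$. The conditions (2) are polynomial, so $V$ is closed.

**Step 3: endomorphisms and connectedness.** Let $\varphi$ be given by $x_i\mapsto b_ix_{\pi(i)}$. It sends words to multiples of words, respects the ideal of repeated letters, and $\varphi\otimes\varphi$ preserves the ideal defining $T\mathbin{\bar\otimes}T$. So it induces $\varphi\mathbin{\bar\otimes}\varphi$ on the quotient. The homomorphisms $D\varphi$ and $(\varphi\mathbin{\bar\otimes}\varphi)D$ agree on the $x_i$, so they are equal, and $\varphi(V)\subseteq V$. In particular this holds for the scalings $s_a\colon x_i\mapsto ax_i$ $(a\in k)$. For $g\in V$ the morphism $a\mapsto s_a(g)$ from the affine line to $V$ joins $s_0(g)=1$ to $s_1(g)=g$, so $V$ is connected.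

**Step 4: class.** If $X\in T_+^i$ and $Y\in T_+^j$, then $(1+X)(1+Y)-(1+Y)(1+X)=XY-YX$, so
$$\bigl((1+Y)(1+X)\bigr)^{-1}(1+X)(1+Y)\ \in\ 1+(XY-YX)+T_+^{i+j+1}.\tag{3}$$
Hence the $j$-th term of the lower central series of $1+T_+$ lies in $1+T_+^j$, and by (1) the class is at most $p$. Conversely $1+x_i\in V$: in (2) both sides are $0$, as $u,v$ are not both $x_i$ and shuffles have length at least $2$. By (3), applied repeatedly, the $p$-fold iterated commutator of $1+x_1,\dots,1+x_p$ is $1+[\dots[[x_1,x_2],x_3],\dots,x_p]$. Here the coefficient of $x_1x_2\cdots x_p$ is $1$, since each step $[Y,x_{j}]=Yx_j-x_jY$ contributes to this word only through $Yx_j$. So the class is exactly $p$. $\square$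

The top-degree part will be our central subgroup. Call nonempty words $u,v$ *complementary* if their letters are disjoint and together are all $p$ letters. Put
$$L=\Bigl\{c\in T_p:\ \sum_{s\in\mathrm{Sh}(u,v)}c(s)=0\ \text{ for all nonempty complementary }u,v\Bigr\},\qquad Z:=V\cap(1+T_p).$$
Then $Z=1+L$: for $g=1+c$ with $c\in T_p$, the left side of (2) is always $0$ because $|u|,|v|<p$, and the right side is $0$ unless $u,v$ are complementary. By (1), $Z$ is central in $V$, and $(1+\ell)(1+\ell')=1+\ell+\ell'$ for $\ell,\ell'\in L$.

## 5. Replacing the term $e^p/p!$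

Let $t$ be the automorphism $x_i\mapsto x_{i+1}$ of $T$, of order $p$, and let $e=x_1+\dots+x_p$, so that $te=e$. In $T$ the power $e^j$ is the sum of all words of length $j$. We want an element $w\in V$ that agrees with $\sum_je^j/j!$ below degree $p$. In degree $p$ the relations (2) then demand
$$\sum_{s\in\mathrm{Sh}(u,v)}c_0(s)=\frac1{|u|!\,|v|!}\qquad\text{for all nonempty complementary }u,v.\tag{4}$$
Over $\mathbb Q$, the constant solution $c_0(s)=1/p!$ works, since there are $\binom p{|u|}$ shuffles. The difficulty is only the denominator $p$. The idea is to subtract from the constant $1$ an integral solution $\lambda$ of the homogeneous relations with $\lambda\equiv1$ modulo $p$, and only then divide by $p!$.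

**Lemma 7.** There is $c_0\in T_p$ satisfying (4).

*Proof.* For a word $s$ of length $p$ let $i(s)$ be the number of letters preceding $x_1$ in $s$, and put $\lambda(s)=(-1)^{i(s)}\binom{p-1}{i(s)}\in\mathbb Z$.

**Step 1: $\lambda$ satisfies the homogeneous relations.** Let $u,v$ be nonempty and complementary. By symmetry we may assume that $x_1$ occurs in $u$, with $\alpha$ letters of $u$ before it and $\beta$ after it. Let $n=|v|\ge1$, so $\alpha+\beta+n=p-1$. A shuffle with exactly $j$ letters of $v$ before $x_1$ consists of a shuffle of the first $\alpha$ letters of $u$ with the first $j$ letters of $v$, then $x_1$, then a shuffle of the rest. There are $\binom{\alpha+j}{j}\binom{\beta+n-j}{n-j}$ of these, and $i(s)=\alpha+j$ for each. Since $\binom{p-1}{\alpha+j}=\frac{(p-1)!}{(\alpha+j)!\,(\beta+n-j)!}$,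
$$\sum_{s\in\mathrm{Sh}(u,v)}\lambda(s)=\sum_{j=0}^n(-1)^{\alpha+j}\frac{(\alpha+j)!}{\alpha!\,j!}\cdot\frac{(\beta+n-j)!}{\beta!\,(n-j)!}\cdot\frac{(p-1)!}{(\alpha+j)!\,(\beta+n-j)!}=(-1)^\alpha\frac{(p-1)!}{\alpha!\,\beta!\,n!}\sum_{j=0}^n(-1)^j\binom nj=0 .$$

**Step 2: $\lambda\equiv1$ modulo $p$.** In $\mathbb F_p[X]$ we have $(1+X)^{p-1}=(1+X^p)/(1+X)=\sum_{i=0}^{p-1}(-X)^i$ if $p$ is odd, and $(1+X)^{1}=1-X$ if $p=2$. So $\binom{p-1}i\equiv(-1)^i$ modulo $p$.

**Step 3: reduction.** By Step 2, $\gamma(s)=\frac1{p!}(1-\lambda(s))$ lies in $\mathbb Z_{(p)}$. By Step 1, $\sum_{s\in\mathrm{Sh}(u,v)}\gamma(s)=\frac1{p!}\binom p{|u|}=\frac1{|u|!\,|v|!}$, and $|u|,|v|<p$. Let $c_0(s)$ be the image of $\gamma(s)$ in $\mathbb F_p\subset k$. $\square$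

*Example.* For $p=2$: $\gamma=0$ if $i(s)=0$ and $\gamma=1$ if $i(s)=1$, so $c_0=x_2x_1$ as in Section 3. For $p=3$: $\gamma=0,\frac12,0$ for $i(s)=0,1,2$, and $\frac12=-1$ in $\mathbb F_3$, so $c_0=-(x_2x_1x_3+x_3x_1x_2)$. As a check, for $u=x_1$, $v=x_2x_3$ the three shuffles have coefficients $0,-1,0$, and $\frac1{1!\,2!}=-1$ in $\mathbb F_3$.

The next lemma shows that no choice of $c_0$ can be made invariant under $t$.

**Lemma 8.** Let $\kappa=tc_0-c_0$. Then $\kappa\in L$, $\sum_{i=0}^{p-1}t^i\kappa=0$, and $\kappa\notin(t-1)L$.

*Proof.* The relations (4) as a whole are unchanged by permutations of the letters, so $tc_0$ is again a solution and the difference $\kappa$ lies in $L$. The sum is $(t^p-1)c_0=0$. Suppose $\kappa=(t-1)\ell$ with $\ell\in L$. Then $c=c_0-\ell$ is a solution of (4) with $tc=c$. We compute the sum of all coefficients of $c$ in two ways.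

First, every word of length $p$ lies in $\mathrm{Sh}(x_1,v)$ for exactly one word $v$ in the other $p-1$ letters, namely the word with $x_1$ deleted. Adding (4) for $u=x_1$ over all $(p-1)!$ such $v$ gives
$$\sum_{|s|=p}c(s)=(p-1)!\cdot\frac1{1!\,(p-1)!}=1 .$$
Second, $t$ permutes the words of length $p$ in orbits of size exactly $p$, because $t^i$ with $0<i<p$ changes the first letter. As $c$ is constant on orbits, $\sum_{|s|=p}c(s)=0$ in $k$. This is a contradiction. $\square$

For $p=3$ one finds $\kappa=-(x_3x_2x_1+x_1x_2x_3)+x_2x_1x_3+x_3x_1x_2=[[x_2,x_1],x_3]$.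

**Lemma 9.** Let $w=\sum_{j=0}^{p-1}\frac1{j!}e^j+c_0$ and $w_a=s_a(w)$ for $a\in k$. Then $w_a\in V$ and $t(w_a)=w_a(1+a^p\kappa)$.

*Proof.* We have $w(u)=1/|u|!$ for $|u|<p$. Let $u,v$ be nonempty and disjoint with $|u|+|v|=j$. If $j<p$, relation (2) reads $\frac1{|u|!\,|v|!}=\binom j{|u|}\frac1{j!}$, which is true. If $j=p$ it is (4). So $w\in V$, and $w_a\in V$ by Lemma 6. Since $te=e$, we have $t(w)=w+\kappa$. The scaling $s_a$ commutes with $t$ and multiplies $T_p$ by $a^p$, so $t(w_a)=w_a+a^p\kappa$. This equals $w_a(1+a^p\kappa)$, because $w_a\in1+T_+$ and $T_+T_p=0$. $\square$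

## 6. The finite group $A\rtimes C_p$ and the proof of Theorem A

We have the central defect $\kappa$. It remains to choose $A$ so that $V^A$ is exactly $Z$. A group of diagonal matrices of determinant $1$ cannot see the words of full length, and it sees all others. Fix $q\ge2$ prime to $p$ (so $q\ge3$ if $p=2$; one may take $q=2$ if $p$ is odd), let $\mu_q\subset k^*$ be the group of $q$-th roots of unity, cyclic of order $q$, and let
$$A=\Bigl\{(\zeta_i)\in\mu_q^{\,p}:\ \prod_i\zeta_i=1\Bigr\},\qquad C=\langle t\rangle\cong C_p,\qquad F=A\rtimes C .$$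
Here $(\zeta_i)$ acts on $T$ by $x_i\mapsto\zeta_ix_i$, and $t$ by $x_i\mapsto x_{i+1}$; conjugation by $t$ shifts the coordinates of $(\zeta_i)$. By Lemma 6, $F$ acts on $V$. As $|A|=q^{p-1}$ is prime to $p$, we have $F_p=C$. For $p=3$, $q=2$, the group $A$ is a Klein four-group with its three involutions permuted cyclically by $t$, so $F\cong A_4$.

**Lemma 10.** (a) $A$ acts trivially on $T_p$. (b) $V^A=Z=1+L$. (c) $C_A(t)=1$. (d) $Z(F)=1$.

*Proof.* (a) A word of length $p$ is multiplied by $\prod_i\zeta_i=1$.

(b) By (a), $Z\subseteq V^A$. Let $g\in V^A$ and let $u$ be a nonempty word that does not contain all letters. Pick $x_i$ in $u$ and $x_j$ not in $u$, and $1\ne\zeta\in\mu_q$. The element of $A$ with $\zeta_i=\zeta$, $\zeta_j=\zeta^{-1}$ and other coordinates $1$ multiplies $u$ by $\zeta\ne1$, so $g(u)=0$. Hence $g\in V\cap(1+T_p)=Z$.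

(c) A tuple in $A$ fixed by the shift is constant, $(\zeta,\dots,\zeta)$, with $\zeta^p=1$ and $\zeta^q=1$, so $\zeta=1$.

(d) Let $\alpha t^i$ $(\alpha\in A)$ be central in $F$. As $A$ is abelian, $t^i$ centralizes $A$. If $t^i\ne1$ then $t^i$ generates $C$, so $t$ centralizes $A\ne1$, against (c). So $t^i=1$, and $\alpha\in C_A(t)=1$. $\square$

**Proof of Theorem A.** Let $G=V\rtimes F$, a linear algebraic group with $fvf^{-1}=f(v)$. For $a\in k$ put $z_a=1+a^p\kappa\in Z$.

**Step 1: the homomorphisms and their restrictions.** By Lemma 9, $w_a^{-1}\,t\,w_a\,t^{-1}=w_a^{-1}t(w_a)=z_a$, and $z_a$ commutes with $A$ by Lemma 10(a). So Lemma 5 gives homomorphisms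
$$\rho_a\colon F\to G,\qquad\rho_a(\alpha t^i)=\alpha(z_at)^i,\qquad\rho_a|_C=w_a^{-1}\sigma w_a .$$
Every $\rho_a|_C$ is conjugate to the inclusion $\sigma$.

**Step 2: non-conjugacy.** Suppose $g\rho_ag^{-1}=\rho_b$ with $g=vf$, $v\in V$, $f\in F$. Modulo $V$ both $\rho_a$ and $\rho_b$ are the identity of $F$, so $f\in Z(F)=1$ by Lemma 10(d). Comparing on $A$, $v$ commutes with $A$, so $v\in V^A$ and $v=1+\ell$ with $\ell\in L$ by Lemma 10(b). Comparing on $t$,
$$z_bt=v\,z_at\,v^{-1}=z_a\,v\,t(v)^{-1}\,t,\qquad\text{that is,}\qquad(b^p-a^p)\kappa=\ell-t\ell\in(t-1)L .$$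
By Lemma 8 this forces $b^p=a^p$, so $(b-a)^p=0$ and $a=b$.

As $k$ is infinite, the answer for $(k,G,F,\sigma)$ is no. By Lemma 6, $V$ is connected of class exactly $p$. (That the class is not less than $p$ also follows from Theorem C: by Lemma 2, the cocycles $f\mapsto\rho_a(f)f^{-1}$ are pairwise non-cohomologous over $F$ and all trivial over $C$.) $\blacksquare$

## 7. Maps from $\mathrm{SL}_p$ to $T$ and the proof of Theorem B

The group $V\rtimes F$ is disconnected. Let $X=T_1=\bigoplus_ikx_i$ and $M=\mathrm{SL}(X)=\mathrm{SL}_p$. Then $F\subset M$: elements of $A$ have determinant $1$, and $\det t=(-1)^{p-1}=1$ in $k$. The first thing to try is to let $M$ act on $V$ and form $V\rtimes M$. This fails, because $M$ does not act on the algebra $T$. If $m\in M$ has $mx_1=x_1+x_2$, then $x_1^2=0$ in $T$, but $(x_1+x_2)^2=x_1x_2+x_2x_1\ne0$. Only $F$ acts on $T$, so we induce from $F$ to $M$: we replace elements of $T$ by suitable maps $M\to T$, on which $M$ acts by translating the argument.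

**Lemma 11.** $C_M(F)=1$.

*Proof.* The characters $\chi_i\colon(\zeta_l)\mapsto\zeta_i$ of $A$ are pairwise distinct. If $p\ge3$ and $i\ne j$, choose a third index $l$ and the element with $\zeta_i=\zeta\ne1$, $\zeta_l=\zeta^{-1}$, other coordinates $1$; then $\zeta_i\ne1=\zeta_j$. If $p=2$ then $q\ge3$, and $(\zeta,\zeta^{-1})$ with $\zeta$ a generator of $\mu_q$ has $\zeta\ne\zeta^{-1}$. So an element of $C_M(F)$ preserves each line $kx_i$ and is diagonal. Commuting with $t$, it is a scalar $c$, and $c^p=1$ gives $c=1$. $\square$

Let $R=k[M]$, and view $T\otimes R$ as the algebra of morphisms $\varphi\colon M\to T$ with pointwise product. There are two commuting actions on it by algebra automorphisms: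
$$(m\cdot\varphi)(n)=\varphi(m^{-1}n)\quad(m\in M),\qquad(f*\varphi)(n)=f\bigl(\varphi(nf)\bigr)\quad(f\in F).$$
The second is an action since $(g*(f*\varphi))(n)=gf(\varphi(ngf))$.

**Definition.** $\varphi\in T\otimes R$ is *equivariant* if $f*\varphi=\varphi$ for all $f\in F$; equivalently, $\varphi(nf^{-1})=f(\varphi(n))$ for all $n\in M$, $f\in F$.

The equivariant elements form a subalgebra stable under $M$. For equivariant $\varphi$ let $\mathrm{ev}(\varphi)=\varphi(1)\in T$. Then
$$\mathrm{ev}(f\cdot\varphi)=\varphi(f^{-1})=f(\mathrm{ev}(\varphi))\qquad(f\in F).\tag{5}$$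

The basic example is $\xi(n)=n^{-1}e=\sum_ia_i(n)x_i$, with $a_i\in R$. It is equivariant, since $\xi(nf^{-1})=fn^{-1}e$. It satisfies $(t\cdot\xi)(n)=n^{-1}te=\xi(n)$, so $t\cdot\xi=\xi$. And $\xi(1)=e$, so $a_i(1)=1$. Put $N=\prod_ia_i\in R$. Since $\xi(nf)=f^{-1}\xi(n)$, and $f^{-1}$ permutes the coordinates and multiplies them by roots of unity with product $1$, we have $N(nf)=N(n)$ for $f\in F$. For $p=2$ and $n=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ one gets $a_1=d-b$, $a_2=a-c$, $N=(d-b)(a-c)$.

So $\xi$ plays the role of $e$. We now need a top-degree term in place of $c_0$. The candidate $Nc_0$ has the right shuffle sums but is not equivariant, because $tc_0\ne c_0$. We correct it, using that $F$ acts freely on $M$ by right translation.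

**Lemma 12.** There is $r\in R$ with $\sum_{f\in F}f*r=1$, where $(f*r)(n)=r(nf)$.

*Proof.* The trace $r\mapsto\sum_ff*r$ is an $R^F$-linear map $R\to R^F$, so its image is an ideal. If it is proper, it lies in a maximal ideal $\mathfrak m$ of $R^F$. As $F$ is finite, $R$ is integral over $R^F$, so some maximal ideal of $R$ lies over $\mathfrak m$. It is the ideal of a point $n\in M$, and $\mathfrak m$ consists of the $F$-invariant functions vanishing at $n$. The points $nf$ $(f\in F)$ are distinct, so there is $r\in R$ with $r(n)=1$ and $r(nf)=0$ for $f\ne1$. Its trace takes the value $1$ at $n$, so it is not in $\mathfrak m$, a contradiction. $\square$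

**Lemma 13.** There is an equivariant $c\in T_p\otimes R$ of the form $c=Nc_0+\eta$ with $\eta\in L\otimes R$.

*Proof.* Since $N$ is invariant, $f*(Nc_0)=N\cdot fc_0$. So equivariance of $Nc_0+\eta$ means
$$\eta-f*\eta=b(f),\qquad b(f):=N\cdot(fc_0-c_0)\qquad(f\in F).\tag{6}$$
Writing $f=t^i\alpha$ with $\alpha\in A$, we have $fc_0=t^ic_0$ by Lemma 10(a). So $fc_0-c_0\in L$ (a difference of solutions of (4)) and $b(f)\in L\otimes R$. Also
$$b(hf)=N(hc_0-c_0)+N\,h(fc_0-c_0)=b(h)+h*b(f).$$
With $r$ as in Lemma 12 put $\eta=\sum_{f\in F}(f*r)\,b(f)\in L\otimes R$. Then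
$$h*\eta=\sum_f(hf*r)\,(h*b(f))=\sum_f(hf*r)\,\bigl(b(hf)-b(h)\bigr)=\eta-b(h),$$
because $hf$ runs through $F$ and $\sum_f hf*r=1$. This is (6). $\square$

**Proof of Theorem B.**

**Step 1: the element $\hat w$.** We imitate Lemma 9. Put $\hat w=\sum_{j=0}^{p-1}\frac1{j!}\xi^j+c$, with $c$ from Lemma 13. It is equivariant. We claim $\hat w(n)\in V$ for each $n\in M$. For $|u|<p$ the coefficient of $u$ in $\hat w(n)$ is $\frac1{|u|!}\prod_{x_i\in u}a_i(n)$. Let $u,v$ be nonempty and disjoint. If $|u|+|v|<p$, both sides of (2) have the common factor $\prod_{x_i\in u\text{ or }v}a_i(n)$, and (2) holds as in Lemma 9. If $|u|+|v|=p$, the left side is $\frac{N(n)}{|u|!\,|v|!}$. Since $c(n)\in N(n)c_0+L$, (4) shows that the right side is the same.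

**Step 2: the groups $\hat V$ and $\hat G$.** We need a finite-dimensional group containing $\hat w$ on which $M$ acts. Translation of functions on $M$ is locally finite, so there is a finite-dimensional subspace $E\subset R$, stable under the action of $M$, containing $1$, all $a_i$ and all coefficients of $c$. Let $E^j$ be the span of the $j$-fold products. Then $J=\bigoplus_{j\ge1}T_j\otimes E^j$ is a finite-dimensional nilpotent algebra, closed under products because $E^iE^j=E^{i+j}$ and with $J^{p+1}=0$. So $1+J$ is a unipotent group of class at most $p$, and $M$ acts on it algebraically by automorphisms. Let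
$$\hat V=\{\varphi\in1+J:\ \varphi\text{ equivariant},\ \varphi(n)\in V\text{ for all }n\in M\}.$$
It is a subgroup, since products and inverses are taken pointwise. It is closed, since for each $n$ the condition is polynomial in $\varphi$. It is $M$-stable, since $m\cdot\varphi$ has the same set of values as $\varphi$ and $M$ preserves equivariance. The scalings $s_a$, applied to values, commute with $F$ on $T$ and preserve $V$ and every $T_j\otimes E^j$, so they preserve $\hat V$. The morphism $a\mapsto s_a\varphi$ joins $1$ to $\varphi$, so $\hat V$ is connected. Hence $\hat G=\hat V\rtimes M$ is a connected linear algebraic group, and $\hat V$ has class at most $p$. By Step 1, $\hat w\in\hat V$, as $\xi\in T_1\otimes E$ and $c\in T_p\otimes E\subseteq T_p\otimes E^p$ (recall $1\in E$).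

Let $\hat L=\{\varphi\in L\otimes E^p:\varphi\text{ equivariant}\}$. Then
$$1+\hat L=\hat V\cap(1+T_p\otimes E^p).$$
Indeed, an element of $T_p\otimes E^p$ all of whose values lie in $L$ lies in $L\otimes E^p$ (extend a basis of $L$ to one of $T_p$), and $V\cap(1+T_p)=1+L$. The group $1+\hat L$ is central in $\hat V$ by (1), and $M$-stable. Finally $\mathrm{ev}\colon\hat V\to V$ is a homomorphism satisfying (5).

**Step 3: the defect of $\hat w$.** As $t\cdot\xi=\xi$, we have $t\cdot\hat w=\hat w+\hat\kappa$ with $\hat\kappa=t\cdot c-c$. As in Lemma 9, $\hat w+\hat\kappa=\hat w(1+\hat\kappa)$. So $1+\hat\kappa=\hat w^{-1}(t\cdot\hat w)\in\hat V$, and $\hat\kappa\in\hat L$. Clearly $\sum_{i=0}^{p-1}t^i\cdot\hat\kappa=0$. Since $N(1)=1$, we have $c(1)=c_0+\ell_1$ with $\ell_1=\eta(1)\in L$. By (5),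
$$\mathrm{ev}(\hat\kappa)=(t-1)(c_0+\ell_1)=\kappa_1:=\kappa+(t-1)\ell_1\ \notin\ (t-1)L,\tag{7}$$
using Lemma 8.

**Step 4: making the defect $A$-invariant.** To apply Lemma 5 we need a defect that commutes with $A$. In Section 6 this was automatic, but now $A\subset M$ acts on $\hat L$ by translating arguments, and $\hat\kappa$ need not be fixed. Let $\pi=\frac1{|A|}\sum_{\alpha\in A}\alpha$ on $\hat L$. Since $t$ normalizes $A$, $\pi$ commutes with $t$. So $\hat L=\hat L^A\oplus Y$ with $Y=\ker\pi$, both stable under $C$. As $A$ is abelian of order prime to $p$, $Y$ is the direct sum of the weight spaces $\hat L_\chi$ for the nontrivial characters $\chi$ of $A$, and $t$ permutes these weight spaces as it permutes the characters.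

*No nontrivial $\chi$ is fixed by $t$.* If it is, then $\chi$ is trivial on all elements $\alpha^{-1}\cdot t\alpha t^{-1}$. The map $\alpha\mapsto\alpha^{-1}\cdot t\alpha t^{-1}$ is an endomorphism of the abelian group $A$ with kernel $C_A(t)=1$, so it is surjective, and $\chi=1$.

As $p$ is prime, $C$ permutes the nontrivial characters in orbits of size $p$. Choosing one character in each orbit and letting $Y_0$ be the sum of their weight spaces, we get $Y=\bigoplus_{i=0}^{p-1}t^iY_0$.

*If $y\in Y$ and $\sum_it^iy=0$, then $y=(t-1)\theta$ for some $\theta\in Y$.* Write $y=\sum_{i=0}^{p-1}t^iy_i$ with $y_i\in Y_0$. The component of $\sum_jt^jy$ in $Y_0$ is $\sum_iy_i$, so $\sum_iy_i=0$. Put $\theta_i=-(y_0+\dots+y_i)$ for $0\le i\le p-1$; then $\theta_{p-1}=0$. With $\theta=\sum_it^i\theta_i$ and $\theta_{-1}:=\theta_{p-1}=0$ we get $(t-1)\theta=\sum_it^i(\theta_{i-1}-\theta_i)=\sum_it^iy_i=y$.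

Apply this to $y=\hat\kappa-\pi\hat\kappa\in Y$, for which $\sum_it^iy=(1-\pi)\sum_it^i\hat\kappa=0$. We get $\theta\in Y\subseteq\hat L$ with $\hat\kappa-\pi\hat\kappa=(t-1)\theta$. Put $\hat w'=\hat w-\theta=\hat w(1-\theta)\in\hat V$. Then
$$t\cdot\hat w'=\hat w+\hat\kappa-t\theta=\hat w'+\hat\kappa-(t-1)\theta=\hat w'+\pi\hat\kappa .$$

**Step 5: the homomorphisms.** For $a\in k$ let $\hat w_a=s_a(\hat w')\in\hat V$ and $\hat z_a=1+a^p\pi\hat\kappa\in1+\hat L$. Scaling of values commutes with the action of $M$, so $t\cdot\hat w_a=\hat w_a+a^p\pi\hat\kappa=\hat w_a\hat z_a$. In $\hat G$ this says $\hat w_a^{-1}\,t\,\hat w_a\,t^{-1}=\hat z_a$, and $\hat z_a$ commutes with $A$ because $\pi\hat\kappa$ is fixed by $A$. By Lemma 5 there are homomorphisms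
$$\hat\rho_a\colon F\to\hat G,\qquad\hat\rho_a(\alpha t^i)=\alpha(\hat z_at)^i,\qquad\hat\rho_a|_C=\hat w_a^{-1}\sigma\hat w_a,$$
where $\sigma\colon C\hookrightarrow M\subset\hat G$ is the inclusion.

**Step 6: non-conjugacy.** Let $g\hat\rho_ag^{-1}=\hat\rho_b$ with $g=vm$, $v\in\hat V$, $m\in M$. Modulo $\hat V$, both sides are the inclusion $F\subset M$, so $m\in C_M(F)=1$ by Lemma 11. Comparing on $A$ gives $\alpha\cdot v=v$ for all $\alpha\in A$. By (5), $\mathrm{ev}(v)\in V^A$, so $\mathrm{ev}(v)=1+\ell$ with $\ell\in L$ by Lemma 10(b). Comparing on $t$ gives $v\,\hat z_a\,(t\cdot v)^{-1}=\hat z_b$. Apply $\mathrm{ev}$. By (5) we have $\mathrm{ev}(t\cdot v)=1+t\ell$. Since $A$ acts trivially on $L$, $\mathrm{ev}(\pi\hat\kappa)=\frac1{|A|}\sum_\alpha\alpha(\mathrm{ev}(\hat\kappa))=\kappa_1$. So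
$$(b^p-a^p)\,\kappa_1=\ell-t\ell\in(t-1)L,$$
and (7) forces $b^p=a^p$, that is, $a=b$. Hence the $\hat\rho_a$ $(a\in k)$ are pairwise non-conjugate in $\hat G$, while all their restrictions to $C$ are conjugate to $\sigma$.

**Step 7: the class of $\hat V$.** It is at most $p$ by Step 2. If it were less than $p$, Theorem C would apply to $F$ acting on $\hat V$. By Lemma 2, the cocycles $f\mapsto\hat\rho_a(f)f^{-1}$ are all trivial over $C$ (via $\hat w_a\in\hat V$), so they would all be cohomologous over $F$ and the $\hat\rho_a$ would be $\hat V$-conjugate, against Step 6. So the class is exactly $p$. $\blacksquare$
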